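# Signs, Weights and the Largest Atom of $a_1X_1+\dots+a_nX_n$

## Two and three biased coins

Let $V$ take the value $1$ with probability $\frac13$ and the value $0$ with probability $\frac23$, and let $V_1,V_2,V_3$ be independent copies of $V$. We pick non-zero real weights and ask how large we can make the probability of a single value of the weighted sum.

**Two coins.** The sum $a_1V_1+a_2V_2$ takes the values $0,a_1,a_2,a_1+a_2$ with probabilities $\frac49,\frac29,\frac29,\frac19$. Since $a_1,a_2\ne0$, the only coincidences possible among these values are $a_1=a_2$ and $a_1+a_2=0$. The first puts mass $\frac49$ on one point besides the mass $\frac49$ already at $0$, and the second puts mass $\frac49+\frac19=\frac59$ at $0$. So the best value is $\frac59$, reached exactly when $a_1=-a_2$. Here are the two laws with weights $\pm1$, which we shall meet again: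

- $V_1+V_2$ takes the values $0,1,2$ with probabilities $\frac49,\frac49,\frac19$;
- $V_1-V_2$ takes the values $-1,0,1$ with probabilities $\frac29,\frac59,\frac29$.

**Three coins.** From $(2+z)^3=8+12z+6z^2+z^3$ we read off that $V_1+V_2+V_3$ has probabilities $\frac1{27}(8,12,6,1)$. From $(2+z)^2(1+2z)=4+12z+9z^2+2z^3$ we read off that $V_1+V_2-V_3$, which takes the values $-1,0,1,2$, has probabilities $\frac1{27}(4,12,9,2)$. Both have largest atom $\frac{12}{27}$.

Can other non-zero weights do better? An outcome is the set $A\subset\{1,2,3\}$ of indices with $V_i=1$. It has probability $2^{3-|A|}/27$ and produces the value $\sum_{i\in A}a_i$. Two sets that differ by one element give different values, because the weights are non-zero. Take all sets $A$ that produce one given value, and add up their weights $8,4,2,1$ (for $|A|=0,1,2,3$).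

- If $\emptyset$ is among them, no singleton is. If the full set is also there, no pair is, and the total is $9$. If it is not, then at most two pairs are there, because three pair sums equal to $0$ would force all $a_i=0$. The total is at most $8+2+2=12$.
- If $\emptyset$ is not among them but the full set is, then no pair is. All three singletons together with the full set would mean $a_1=a_2=a_3=a$ and $3a=a$, which is impossible. The total is at most $4+4+1=9$.
- If neither is there and at least one pair is, that pair excludes two singletons, and the total is at most $4+2+2+2=10$. If no pair is there, it is at most $12$.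

So $\frac{12}{27}$ is the best possible, and weights $\pm1$ reach it.

In both experiments the largest atom that any non-zero weights can produce is already produced by signs. Is this a general fact about independent identically distributed (iid) variables?

## The sign conjecture and its classification

For a random vector $Y$ write $Q(Y)=\max_x\mathbb P(Y=x)$ for its largest atom. The maximum exists, since only finitely many atoms can exceed a given positive number, and $Q(Y)=0$ if there are no atoms. For instance $Q(V_1-V_2)=\frac59$. If $Y=(Y^{(1)},\dots,Y^{(N)})$ has independent coordinates, then $\mathbb P(Y=y)=\prod_i\mathbb P(Y^{(i)}=y_i)$, and each factor can be maximized separately. Hence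
$$Q(Y)=\prod_{i=1}^N Q(Y^{(i)}).\tag{1}$$

The following question is posed as a conjecture, with the request to prove or disprove it; its source is Tomas Juškevičius and Valentas Kurauskas, "On Littlewood-Offord theory for arbitrary distributions", arXiv:1912.08770 (2019).

**Conjecture.** Let $X_1,\dots,X_n$ be iid random vectors in $\mathbb Z^d$. Then there exists a choice of weights $w_i\in\{-1,1\}$ such that for all non-zero $a_i\in\mathbb R$ and all $x\in\mathbb R^d$
$$\mathbb P(a_1X_1+\dots+a_nX_n=x)\le\max_{k\in\mathbb Z^d}\mathbb P(w_1X_1+\dots+w_nX_n=k).$$

The common distribution is arbitrary, and the signs may depend on it. There are only finitely many sign vectors. So for a given distribution the conjecture fails if and only if a single pair $(a,x)$ beats all sign vectors at once: if it fails, take the sign vector with the largest right-hand side, and a pair that beats this one beats all of them.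

We shall prove that the conjecture is true for $n=1$ and for every even $n$, and false for every odd $n\ge3$, in every dimension $d\ge1$. The case $n=1$ is immediate: $\mathbb P(a_1X_1=x)=\mathbb P(X_1=x/a_1)\le\max_k\mathbb P(X_1=k)$.

## Atoms as averages of characteristic functions

The tool is Fourier inversion for atoms. For a bounded measurable $g$ on $\mathbb R^d$ put
$$A_T\,g=\frac1{(2T)^d}\int_{[-T,T]^d}g(s)\,ds .$$
For every random vector $Y$ in $\mathbb R^d$ and every $x\in\mathbb R^d$,
$$\mathbb P(Y=x)=\lim_{T\to\infty}A_T\big[\mathbb E\,e^{i\langle s,Y-x\rangle}\big].\tag{2}$$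
Indeed, by Fubini the average equals $\mathbb E\prod_{j=1}^d\frac{\sin(T(Y_j-x_j))}{T(Y_j-x_j)}$, where the factor is read as $1$ if $Y_j=x_j$. The product is bounded by $1$ in absolute value. It equals $1$ when $Y=x$ and tends to $0$ otherwise. Dominated convergence gives (2).

If $Y$ takes finitely many values, all integers, and has characteristic function $\psi$, the integral over one period suffices. Integrating $\psi(\theta)e^{-ik\theta}=\sum_l\mathbb P(Y=l)e^{i(l-k)\theta}$ term by term gives
$$\mathbb P(Y=k)=\frac1{2\pi}\int_0^{2\pi}\psi(\theta)e^{-ik\theta}\,d\theta\le\frac1{2\pi}\int_0^{2\pi}|\psi(\theta)|\,d\theta .\tag{3}$$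

Finally, for $d=1$, let $A=\lim_{T\to\infty}A_T$ act on trigonometric polynomials $\sum_\lambda c_\lambda e^{i\lambda\theta}$ (finite sums with real frequencies $\lambda$). Since $A_T[e^{i\lambda\theta}]=\frac{\sin T\lambda}{T\lambda}\to0$ for $\lambda\neq0$, the limit exists and is the constant coefficient $c_0$. For example $A[\cos^2(\sqrt2\,\theta)]=\frac12$. If $h$ is real with $h\ge0$ everywhere, then $A[h]\ge0$.

## Hölder's inequality settles every even $n$

For even $n=2m$, and $X_1,\dots,X_n$ iid, put
$$\pi_n=\mathbb P(X_1+\dots+X_m-X_{m+1}-\dots-X_n=0),\qquad \pi_0=1 .$$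
For the biased coin, $\pi_2=\mathbb P(V_1=V_2)=\frac59$, the optimum found above.

**Theorem 1.** Let $n=2m$ be even and let $X_1,\dots,X_n$ be iid random vectors in $\mathbb R^d$ with arbitrary distribution. For all non-zero real $a_i$ and all $x\in\mathbb R^d$,
$$\mathbb P(a_1X_1+\dots+a_nX_n=x)\le\pi_n .$$
Hence the conjecture holds for even $n$, with universal weights: half of them $+1$, half of them $-1$.

**Proof.** The purpose of the argument is to separate the $n$ weights, so that each can be rescaled away on its own. Let $\varphi$ be the characteristic function of $X_1$. By independence the characteristic function of $\sum a_iX_i$ at $s$ is $\prod_i\varphi(a_is)$. Hölder's inequality with $n$ exponents equal to $n$, for the uniform probability measure on $[-T,T]^d$, gives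
$$\Big|A_T\Big[e^{-i\langle s,x\rangle}\prod_{i=1}^n\varphi(a_is)\Big]\Big|\le\prod_{i=1}^n\Big(A_T\big[|\varphi(a_is)|^n\big]\Big)^{1/n}.\tag{4}$$
By (2), the left side tends to $\mathbb P(\sum a_iX_i=x)$. For the right side, use that $n$ is even:
$$|\varphi(as)|^{2m}=\varphi(as)^m\,\overline{\varphi(as)}^{\,m}$$
is the characteristic function, at $s$, of $a(X_1+\dots+X_m-X_{m+1}-\dots-X_{2m})$. By (2) with $x=0$, its average tends to the probability that this vector is $0$, which is $\pi_n$ because $a\ne0$. So the right side of (4) tends to $\prod_i\pi_n^{1/n}=\pi_n$.

If the $X_i$ are in $\mathbb Z^d$ and $w$ has half its entries $+1$ and half $-1$, then, as the $X_i$ are iid, $\pi_n=\mathbb P(\sum w_iX_i=0)\le\max_k\mathbb P(\sum w_iX_i=k)$, which is the conjecture. $\blacksquare$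

## The phase that remains when $n$ is odd

Inequality (4) does not care about the parity of $n$. What parity enters is the next line. For odd $n$ we still face the average of $|\varphi|^n$, but a signed sum with $r$ plus signs has characteristic function
$$\varphi^{r}\,\overline\varphi^{\,n-r}=|\varphi|^n\Big(\frac{\varphi}{|\varphi|}\Big)^{2r-n}\qquad\text{where }\varphi\ne0,$$
and the exponent $2r-n$ is odd, hence never $0$. Unless the phase $\varphi/|\varphi|$ happens to be harmless (it is when $\varphi\ge0$, for instance), no sign vector has $|\varphi|^n$ as its characteristic function. What survives of the argument is this bound.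

**Proposition 2.** For odd $n$, iid random vectors $X_i$ in $\mathbb R^d$ with arbitrary distribution, non-zero real $a_i$ and $x\in\mathbb R^d$,
$$\mathbb P\Big(\sum_{i=1}^n a_iX_i=x\Big)\le\sqrt{\pi_{n-1}\pi_{n+1}} .$$

**Proof.** We bound the odd power between its two even neighbors. By (4) and the Cauchy–Schwarz inequality,
$$A_T\big[|\varphi(a_is)|^n\big]\le\Big(A_T\big[|\varphi(a_is)|^{n-1}\big]\Big)^{1/2}\Big(A_T\big[|\varphi(a_is)|^{n+1}\big]\Big)^{1/2}.$$
As in the proof of Theorem 1, the right side tends to $\sqrt{\pi_{n-1}\pi_{n+1}}$; for $n=1$ the first factor is $1=\sqrt{\pi_0}$. Take $n$-th roots and multiply over $i=1,\dots,n$. $\blacksquare$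

Is the loss real? We test it on a law for which everything can be computed. Put
$$v(\theta)=\mathbb E\,e^{i\theta V}=\frac{2+e^{i\theta}}3,\qquad|v(\theta)|^2=\frac{5+4\cos\theta}9>0,\qquad J_j=\frac1{2\pi}\int_0^{2\pi}|v(\theta)|^{2j}\,d\theta .$$
By Parseval, $J_j$ is the sum of the squares of the coefficients of $(2+z)^j/3^j$:
$$J_1=\frac{4+1}{9}=\frac59,\qquad J_2=\frac{16+16+1}{81}=\frac{33}{81},\qquad J_3=\frac{64+144+36+1}{729}=\frac{245}{729}.$$

**Definition.** A $U$-variable is distributed as $V+V'$, and a $W$-variable as $V-V'$, where $V,V'$ are independent copies of the biased coin. Their characteristic functions are $v^2$ and $v\bar v=|v|^2$. These are the two laws from the opening section: $U$ has probabilities $\frac49,\frac49,\frac19$ on $0,1,2$, and $W$ has probabilities $\frac29,\frac59,\frac29$ on $-1,0,1$.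

Take $n=3$ and $\varphi=v^2$. The average of $|\varphi|^3=|v|^6$ is $J_3=\frac{245}{729}$. Now compute the signed sums. The sum $U_1+U_2+U_3$ has generating function $(2+z)^6/729$, so its probabilities are
$$\tfrac1{729}(64,192,240,160,60,12,1).$$
The sum $U_1+U_2-U_3$ has generating function $\frac{(2+z)^4}{81}\cdot\frac{(2+z^{-1})^2}{9}=z^{-2}\frac{(2+z)^4(1+2z)^2}{729}$. Multiplying $(16,32,24,8,1)$ by $(1,4,4)$ gives
$$\tfrac1{729}(16,96,216,232,129,36,4).$$
Up to a global sign and the order of the variables, these are all the signed sums. So signs reach $240$ and $232$, but not $245$: at odd $n$ signs need not attain the bound in (4), and no refinement of the last step of Theorem 1 can change that.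

This alone does not refute the conjecture, because we have not shown that other weights attain $\frac{245}{729}$ with three $U$-variables (and we shall see in Lemma 4(iii) that they do not). But look at what does attain it. The sum $U_1-U_2+W$ has characteristic function $v^2\,\bar v^2\,|v|^2=|v|^6$, so by (3)
$$\mathbb P(U_1-U_2+W=0)=J_3=\tfrac{245}{729}>\tfrac{240}{729}.\tag{5}$$
The two $U$'s cancel each other's phase, and the third variable has no phase to cancel. If the three variables were allowed to have different laws, we would be done. They are not: they must be iid.

## Two laws in one, at different digits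

The way out is to let $X$ be a mixture: sometimes it looks like $U$, sometimes like $W$, and the two live at different places in a positional number system. With weights $\pm1$, $U$'s and $W$'s never interact, because they occupy different digits. A weight equal to a power of the base moves a $W$ onto the digits of the $U$'s, and there the combination (5) becomes available.

In the smallest version, let $X=13\,U$ or $X=W$. Then $X_1-X_2+13X_3$ can be $13(U_1-U_2+W)$, whereas a signed sum $w_1X_1+w_2X_2+w_3X_3$ keeps the $U$'s in the "thirteens" and the $W$'s in the "ones".

There is a price: the right pattern of types (two $U$'s, then a $W$) occurs only with some fixed probability. If $U$ and $W$ are chosen with probabilities $\frac23$ and $\frac13$, the pattern has probability $\frac49\cdot\frac13=\frac4{27}$, while all three variables are of type $U$ with probability $\frac8{27}$, and the gain $\frac{245}{240}$ is too small to make up for this factor $2$. We therefore use $N$ independent digits of each kind. The gain becomes $\left(\frac{245}{240}\right)^N$, and the price does not change. One competitor is not affected by $N$: if all three variables are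 of type $W$, signs also attain $J_3$ per digit, because $W$ is symmetric. Its probability is $\frac1{27}$, and this is why the type $U$ must be the more likely one: $\frac4{27}$ beats $\frac1{27}$.

For $N\ge1$ let $\mathbf U$ and $\mathbf W$ denote random vectors in $\mathbb Z^N$ with $N$ iid coordinates distributed as $U$ and $W$ respectively.

## Three variables, base $13$, fifty digits

**Theorem 3.** For every $d\ge1$ there is a finitely supported distribution on $\mathbb Z^d$ such that, for $X_1,X_2,X_3$ iid with this distribution,
$$\mathbb P(X_1-X_2+13^{50}X_3=0)>\max_{w\in\{-1,1\}^3}\ \max_{k\in\mathbb Z^d}\mathbb P(w_1X_1+w_2X_2+w_3X_3=k).$$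

So the conjecture is false for $n=3$ in every dimension.

**Step 1: the distribution.** This step encodes the two types. It suffices to treat $d=1$: for general $d$ replace $X$ by $Xe_1$, with $e_1$ the first basis vector; all sums then lie on the line $\mathbb Re_1$ and the probabilities are unchanged. Let $N=50$ and, for $z,y\in\mathbb Z^{50}$,
$$\Lambda(z,y)=\sum_{i=1}^{50}z_i\,13^{i-1}+\sum_{i=1}^{50}y_i\,13^{50+i-1}.$$
Let $X=\Lambda(0,\mathbf U)$ with probability $\frac23$ ("type $U$") and $X=\Lambda(\mathbf W,0)$ with probability $\frac13$ ("type $W$").

**Step 2: digits can be read off.** This step makes sure that signed sums cannot mix the two types. The linear map $\Lambda:\mathbb Z^{100}\to\mathbb Z$ is injective on $\{-6,\dots,6\}^{100}$. Indeed, the difference of two vectors in this set has entries of absolute value at most $12$. If its image is $0$, reduction mod $13$ shows that the lowest entry is divisible by $13$, hence is $0$. Divide by $13$ and repeat; all entries vanish.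

**Step 3: lower bound.** This step uses the large weight to move $W$ onto the digits of $U$. We have $13^{50}\Lambda(\mathbf W,0)=\Lambda(0,\mathbf W)$. Let $X_1,X_2$ be of type $U$ and $X_3$ of type $W$; this has probability $\frac49\cdot\frac13$. Then $X_1-X_2+13^{50}X_3=\Lambda(0,\mathbf U-\mathbf U'+\mathbf W)$ with $\mathbf U,\mathbf U',\mathbf W$ independent, and it vanishes when all $50$ coordinates of $\mathbf U-\mathbf U'+\mathbf W$ vanish. By (5),
$$\mathbb P(X_1-X_2+13^{50}X_3=0)\ge\tfrac4{27}\,J_3^{50}.\tag{6}$$

**Step 4: upper bound for signs.** Here we bound each pattern of types separately. Fix $w\in\{-1,1\}^3$ and $k\in\mathbb Z$. Given the types, $w_1X_1+w_2X_2+w_3X_3=\Lambda(Z,Y)$, where $Z$ is the signed sum of the $\mathbf W$'s that occur and $Y$ the signed sum of the $\mathbf U$'s that occur (an empty sum is $0$). $Z$ and $Y$ are independent. Three $U$'s give entries of absolute value at most $6$, three $W$'s at most $3$. So all entries lie in $\{-6,\dots,6\}$, and by Step 2 the equation $\Lambda(Z,Y)=k$ holds for at most one value $(z,y)$ of $(Z,Y)$.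

- All type $U$, probability $\frac8{27}$. Negating $w$ and $k$ together and permuting the variables, we may take each coordinate of $Y$ to be $U_1+U_2+U_3$ or $U_1+U_2-U_3$. By the two lists above its atoms are at most $\frac{240}{729}$. By (1), the conditional probability is at most $\left(\frac{240}{729}\right)^{50}$.
- All type $W$, probability $\frac1{27}$. Each coordinate of $Z$ has characteristic function $|v|^6$, so by (3) its atoms are at most $J_3$. The conditional probability is at most $J_3^{50}$.
- Mixed types, total probability $\frac{18}{27}$. The conditional probability is at most $\mathbb P(Y=y)\,\mathbb P(Z=z)$. One of $Y,Z$ is a signed sum of two vectors, the other is a single signed vector. Whether these are $U$'s or $W$'s, the characteristic function of a coordinate has modulus $|v|^4$ in the first case and $|v|^2$ in the second. By (3), atoms per coordinate are at most $J_2$ and $J_1$ respectively, and $J_1J_2=\frac59\cdot\frac{33}{81}=\frac{165}{729}$. The conditional probability is at most $\left(\frac{165}{729}\right)^{50}$.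

**Step 5: comparison.** We divide by $J_3^{50}=\left(\frac{245}{729}\right)^{50}$ and use $\frac{240}{245}=\frac{48}{49}$ and $\frac{165}{245}=\frac{33}{49}$:
$$\frac{27\,\mathbb P(w_1X_1+w_2X_2+w_3X_3=k)}{J_3^{50}}\le8\Big(\frac{48}{49}\Big)^{50}+1+18\Big(\frac{33}{49}\Big)^{50}.$$
Now $\left(\frac{48}{49}\right)^{50}=\left(1-\frac1{49}\right)^{50}<e^{-50/49}<e^{-1}<0.368$. Also $\frac{33}{49}<0.7$ and $0.7^2=0.49<\frac12$, so $\left(\frac{33}{49}\right)^{50}<2^{-25}$ and $18\cdot2^{-25}<10^{-5}$. The right side is less than $2.944+1+10^{-5}<4$, while (6) says that $27\,\mathbb P(X_1-X_2+13^{50}X_3=0)/J_3^{50}\ge4$. $\blacksquare$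

## Three inequalities for $J_n$

For all odd $n\ge3$, and for weight vectors other than signs, we need the numerical facts $240<245$ and $165<245$ in general form. The opponent may now use any fixed finite set of weight vectors with non-zero real entries.

**Lemma 4.** Let $U_i$, $W_i$ be independent $U$- and $W$-variables, and let all $f_i$ be non-zero reals.

(i) $Q\big(\sum_{i=1}^jf_iU_i\big)\le J_j$ and $Q\big(\sum_{i=1}^jf_iW_i\big)\le J_j$ for all $j\ge1$.

(ii) $J_jJ_{n-j}<J_n$ for $1\le j\le n-1$.

(iii) If $n$ is odd, then $Q\big(\sum_{i=1}^nf_iU_i\big)<J_n$.

**Proof of (i).** The aim is a bound for the atoms that does not depend on the weights. Put $g_i(\theta)=|v(f_i\theta)|^2=\frac19(5+4\cos f_i\theta)$. The characteristic functions of $f_iU_i$ and $f_iW_i$ both have modulus $g_i$. So by (2) every atom of either sum is at most $A\big[\prod_{i\le j}g_i\big]$. By the inequality between arithmetic and geometric means, $\prod_{i\le j}g_i\le\frac1j\sum_{i\le j}g_i^j$. Finally $g_i^j$ is obtained from the trigonometric polynomial $|v(\theta)|^{2j}$ by replacing $\theta$ with $f_i\theta$. Since $f_i\ne0$, this does not change the constant coefficient,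 which is $J_j$. Altogether
$$\text{atom}\ \le\ A\Big[\prod_{i\le j}g_i\Big]\ \le\ A\Big[\frac1j\sum_{i\le j}g_i^j\Big]=J_j .\tag{7}$$

**Proof of (ii).** This handles mixed types: splitting the variables between two sets of digits must cost something. Let $f=|v|^2$, a positive, continuous, non-constant function. With integrals normalized to total mass $1$ on $[0,2\pi]^2$, expanding the product gives
$$2\,(J_n-J_jJ_{n-j})=\iint\big(f(x)^j-f(y)^j\big)\big(f(x)^{n-j}-f(y)^{n-j}\big)\,dx\,dy .$$
The two brackets always have the same sign (or vanish together), because $t\mapsto t^j$ and $t\mapsto t^{n-j}$ are increasing on $(0,\infty)$. So the integrand is non-negative, and it is positive wherever $f(x)\ne f(y)$, which is a non-empty open set. The integral is positive.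

**Proof of (iii).** This is the general form of $240<245$. The variable takes finitely many values, so it suffices to show that no atom equals $J_n$; by (i) none exceeds it. Equality could be lost in Hölder's role, played here by the arithmetic-geometric mean inequality, or in the phase. The two cases correspond to these two losses.

*Case 1: the $|f_i|$ are not all equal.* Suppose that some atom equals $J_n$. Then all inequalities in (7), with $j=n$, are equalities, so the trigonometric polynomial $h=\frac1n\sum_ig_i^n-\prod_ig_i\ge0$ satisfies $A[h]=0$. Its coefficient at frequency $\lambda$ is $c_\lambda=A[he^{-i\lambda\theta}]$, and $|A[he^{-i\lambda\theta}]|\le A[h]=0$ because $|he^{-i\lambda\theta}|=h$. So all coefficients vanish and $h\equiv0$. Equality in the arithmetic-geometric mean inequality for every $\theta$ forces $g_1=\dots=g_n$ as functions, that is, all the functions $\cos f_i\theta$ coincide. Comparing second derivatives at $\theta=0$ gives that all $f_i^2$ are equal, a contradiction.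

*Case 2: all $|f_i|$ are equal.* Dividing by the common absolute value, we may assume $f_i=\pm1$, with $r$ plus signs. Put $s=2r-n$. Since $n$ is odd, $s$ is odd, and in particular $s\ne0$. The sum is integer-valued, and its characteristic function is
$$v^{2r}\,\bar v^{2(n-r)}=v^{n+s}\,\bar v^{n-s}=|v|^{2n}\,(v/\bar v)^s .$$
By (3), for $k\in\mathbb Z$,
$$\mathbb P\Big(\sum f_iU_i=k\Big)=\frac1{2\pi}\int_0^{2\pi}|v|^{2n}\,(v/\bar v)^s\,e^{-ik\theta}\,d\theta .$$
Suppose this equals $J_n=\frac1{2\pi}\int_0^{2\pi}|v|^{2n}\,d\theta$. Taking real parts, $\int_0^{2\pi}|v|^{2n}\big(1-\mathrm{Re}\,[(v/\bar v)^se^{-ik\theta}]\big)d\theta=0$. The integrand is continuous and non-negative, and $|v|>0$, so the real part is $1$ for every $\theta$. A number of modulus $1$ with real part $1$ is $1$, so $(v/\bar v)^se^{-ik\theta}\equiv1$.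

With $z=e^{i\theta}$ we have $v/\bar v=\dfrac{2+z}{2+z^{-1}}=\dfrac{z(2+z)}{1+2z}$. Hence
$$(2+z)^s=z^{k-s}(1+2z)^s\qquad\text{for all }|z|=1 .$$
Two rational functions that agree at infinitely many points are equal. But at $z=-2$ the left side has a zero (if $s>0$) or a pole (if $s<0$), while the right side has the finite non-zero value $(-2)^{k-s}(-3)^s$. This is a contradiction. $\blacksquare$

## Unbounded failure for every odd $n\ge3$

**Theorem 5.** Let $n\ge3$ be odd and $d\ge1$. Let $F\subset(\mathbb R\setminus\{0\})^n$ be any finite non-empty set and $K<\infty$. There are a finitely supported distribution on $\mathbb Z^d$ and non-zero integers $a_1,\dots,a_n$ such that, for $X_1,\dots,X_n$ iid with this distribution,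
$$\mathbb P(a_1X_1+\dots+a_nX_n=0)>K\max_{f\in F}\ \max_{x\in\mathbb R^d}\mathbb P(f_1X_1+\dots+f_nX_n=x).$$

The proof follows Theorem 3. Two things change. The digits must now be readable for arbitrary real weights from $F$, and to reach the factor $K$ we make the type $W$ rare.

**Step 1: the constants.** This step fixes the parameters in an order that avoids circularity. We may take $d=1$: for general $d$ use $Xe_1$, and note that $\sum f_iX_ie_1$ lies on the line $\mathbb Re_1$. Enlarging $K$, we may assume $K>0$. Write $n=2m+1$. Since $F$ is finite, Lemma 4(ii) and (iii) give numbers $\rho,\sigma\in(0,1)$, depending only on $F$ and $n$, with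
$$Q\Big(\sum_{i=1}^nf_iU_i\Big)\le\rho J_n\quad(f\in F),\qquad J_jJ_{n-j}\le\sigma J_n\quad(1\le j\le n-1).$$
With $p=1-q$, first choose $q\in(0,1)$ so small that $(p/q)^{n-1}>2K$. Then choose $N$ so large that $\rho^N+\sigma^N<q^n$.

**Step 2: a base in which the digits can be read off.** This replaces the base $13$. For an integer $M\ge2$ and $z,y\in\mathbb R^N$ let
$$\Lambda_M(z,y)=\sum_{i=1}^Nz_iM^{i-1}+\sum_{i=1}^Ny_iM^{N+i-1}.$$
For $f\in F$ and $S\subset\{1,\dots,n\}$ put
$$Y_{f,S}=\sum_{i\in S}f_i\mathbf U_i,\qquad Z_{f,S}=\sum_{i\notin S}f_i\mathbf W_i,$$
with all vectors independent. The pair $(Z_{f,S},Y_{f,S})$ takes finitely many values in $\mathbb R^{2N}$. If $\delta\ne0$ is a difference of two of these values, then $M\mapsto\Lambda_M(\delta)$ is a polynomial whose coefficients are the entries of $\delta$. It is not the zero polynomial, so it has finitely many roots. There are finitely many triples $(f,S,\delta)$, so we can choose an integer $M\ge2$ that avoids all the roots. For this $M$ and every $f,S$, the map $\Lambda_M$ is injective on the range of $(Z_{f,S},Y_{f,S})$.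

Let $X=\Lambda_M(0,\mathbf U)$ with probability $p$ (type $U$) and $X=\Lambda_M(\mathbf W,0)$ with probability $q$ (type $W$).

**Step 3: lower bound.** As before, $M^N$ moves a $W$ onto the digits of the $U$'s: $M^N\Lambda_M(\mathbf W,0)=\Lambda_M(0,\mathbf W)$. Let
$$a=(1,\dots,1,-1,\dots,-1,M^N)$$
with $m$ entries $1$ and $m$ entries $-1$. If the first $n-1=2m$ variables are of type $U$ and the last is of type $W$, which happens with probability $p^{n-1}q$, then
$$\sum a_iX_i=\Lambda_M\big(0,\ \mathbf U_1+\dots+\mathbf U_m-\mathbf U_{m+1}-\dots-\mathbf U_{2m}+\mathbf W_n\big).$$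
Each coordinate of the vector on the right has characteristic function $v^{2m}\,\bar v^{2m}\,|v|^2=|v|^{4m+2}=|v|^{2n}$, so by (3) it vanishes with probability $J_n$. The coordinates are independent, and therefore
$$\mathbb P\Big(\sum a_iX_i=0\Big)\ge p^{n-1}q\,J_n^N .\tag{8}$$

**Step 4: upper bound for the weights in $F$.** We again treat the patterns of types one by one. Let $f\in F$, $x\in\mathbb R$, and condition on the set $S$ of indices of type $U$. Given $S$, the sum $\sum f_iX_i$ is distributed as $\Lambda_M(Z_{f,S},Y_{f,S})$. By injectivity it equals $x$ for at most one value of the pair, and $Z_{f,S}$, $Y_{f,S}$ are independent. So the conditional probability of $\sum f_iX_i=x$ is at most $Q(Y_{f,S})\,Q(Z_{f,S})$, where an empty sum has $Q=1$. By (1), both factors are products over the $N$ coordinates. Step 1 and Lemma 4 bound the conditional probability by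

- $(\rho J_n)^N$ if $S=\{1,\dots,n\}$;
- $J_n^N$ if $S=\emptyset$;
- $(J_{|S|}J_{n-|S|})^N\le(\sigma J_n)^N$ otherwise.

The first two cases have probabilities $p^n$ and $q^n$, and the third has probability at most $1$. Hence
$$\mathbb P\Big(\sum f_iX_i=x\Big)\le J_n^N\,(p^n\rho^N+q^n+\sigma^N)<2q^nJ_n^N,$$
where the last inequality uses $p^n\rho^N+\sigma^N\le\rho^N+\sigma^N<q^n$.

**Step 5: comparison.** The ratio of the lower bound (8) to this upper bound is
$$\frac{p^{n-1}q}{2q^n}=\frac12\Big(\frac pq\Big)^{n-1}>K .\qquad\blacksquare$$

**Corollary 6.** For each $d\ge1$, the conjecture holds for a given $n$ if and only if $n=1$ or $n$ is even. For every odd $n\ge3$ and every $d\ge1$ it fails, and it stays false if the right-hand side is multiplied by any constant factor, or if $\{-1,1\}^n$ is replaced by any other fixed finite set of weight vectors with non-zero entries.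

**Proof.** The case $n=1$ was settled when the conjecture was stated, and Theorem 1 covers even $n$. For odd $n\ge3$, Theorem 5 with $F=\{-1,1\}^n$ and $K=1$ gives a distribution and weights $a$ that beat every sign vector. General $F$ and $K$ in Theorem 5 give the last assertion. $\blacksquare$
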